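# Contactomorphisms of $\mathbb R^{2n+1}$ and their germs: a homology isomorphism

A contactomorphism of $\mathbb R^{2n+1}$ has a germ at every point. The contactomorphisms form a group, and the germs form a groupoid. Each has a classifying space, and passing from a contactomorphism to its germs gives a map between them. Both sides also carry a derivative, and taking homotopy fibres removes this linear information. Sam Nariman, in "Thurston's fragmentation and c-principles", arXiv:2011.04156 (2020), poses the question whether the resulting map of homotopy fibres is an isomorphism on homology. The answer is yes for every $n\ge1$. The precise statement is in Section 3.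

Everything comes down to one group, the contactomorphisms that fix a ball: all of its reduced homology must vanish. Its first homology is easy, and we begin there.

## 1. Contactomorphisms fixing a ball form a perfect group

### 1.1 Standard contact space

Fix $n\ge 1$. Write $\mathbb E=\mathbb R^{2n+1}$ with points $(x_0,z)$, $z=(x,y)\in\mathbb R^{2n}$, $y_i=x_{i+n}$, and
$$\alpha=\alpha_{st}=dx_0+\beta,\qquad \beta=\sum y_i\,dx_i,\qquad \omega=d\beta=\sum dy_i\wedge dx_i .$$

**Definition.** A *contact embedding* of an open set $O\subset\mathbb E$ is a smooth embedding $e:O\to\mathbb E$ with $e^*\alpha=\lambda\alpha$ for a smooth function $\lambda>0$. The group $G=\mathrm{Cont}(\mathbb E,\alpha)$ consists of the diffeomorphisms of $\mathbb E$ with this property. No compact support is required.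

Two families of examples are used all the time. The *translations* are, for $p=(c,a,b)$,
$$\ell_p(x_0,x,y)=(x_0+c-b\cdot x,\;x+a,\;y+b).$$
They satisfy $\ell_p^*\alpha=dx_0-b\cdot dx+(y+b)\cdot dx=\alpha$ and $\ell_p(0)=p$. They form a group, since $\ell_{p'}\ell_p=\ell_{p''}$ with $p''=(c+c'-b'\cdot a,a+a',b+b')$. The *dilations* are $\delta_s(x_0,z)=(e^{2s}x_0,e^sz)$, with $\delta_s^*\alpha=e^{2s}\alpha$. By contrast, for $n=1$ the linear map $(x_0,x,y)\mapsto(x_0,x,2y)$ is not in $G$: it pulls $\alpha$ back to $dx_0+2y\,dx$, which is not a multiple of $\alpha$.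

Let $B_0$ be the closed unit ball and $S_0$ the unit sphere. Since $|\delta_s(x_0,z)|^2=e^{4s}x_0^2+e^{2s}|z|^2$ is strictly increasing in $s$, with positive derivative, every $\delta$-orbit in $\mathbb E\setminus0$ meets $S_0$ exactly once, and transversally. So there is a smooth function $\rho:\mathbb E\setminus0\to\mathbb R$ with $\rho|_{S_0}=0$ and $\rho(\delta_sp)=\rho(p)+s$. Put
$$S_a=\rho^{-1}(a),\qquad W_J=\rho^{-1}(J)\ (J\subset\mathbb R),\qquad B_a=\{0\}\cup\{\rho\le a\}=\delta_aB_0 .$$
Thus $W_{(0,1)}=\mathrm{int}\,B_1\setminus B_0$. Let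
$$H=\{g\in G:\ g=\mathrm{id}\text{ near }B_0\},\qquad L=\{g\in G:\ g\text{ has compact support in }W_{(0,1)}\}.$$

The one geometric input is that a gap between two nested images of $B_0$ can always be filled by a standard annulus. Its proof is in Section 2 and uses nothing from this section except the notation.

**Lemma 1.1 (gap lemma).** Let $g,g'\in G$ with $gB_0\subset\mathrm{int}\,g'B_0$. There is $f\in G$ with $f=g$ near $B_0$ and $f=g'\delta_{-1}$ near $S_1$. Moreover $fB_0=gB_0$ and $fB_1=g'B_0$, so $f$ maps $W_{[0,1]}$ onto $g'B_0\setminus\mathrm{int}\,gB_0$.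

### 1.2 Two consequences of the gap lemma

**Lemma 1.2 (moving a sequence of spheres).** Let $g_0=\mathrm{id},g_1,g_2,\dots\in G$ with $g_{m-1}B_0\subset\mathrm{int}\,g_mB_0$ for $m\ge1$ and $\bigcup_m g_mB_0=\mathbb E$. There is $h\in H$ with $h\delta_m=g_m$ near $S_0$ for all $m\ge1$.

*Proof.* Let $f_m$ be as in Lemma 1.1 for $(g_{m-1},g_m)$. Put $h=\mathrm{id}$ on $B_0$ and $h=f_m\delta_{-(m-1)}$ on $W_{[m-1,m]}$. Near $S_m$ ($m\ge1$), the inner formula is $g_m\delta_{-1}\delta_{-(m-1)}=g_m\delta_{-m}$, because $f_m=g_m\delta_{-1}$ near $S_1$. The outer formula is $f_{m+1}\delta_{-m}=g_m\delta_{-m}$, because $f_{m+1}=g_m$ near $B_0$. Near $S_0$ the formula is $g_0=\mathrm{id}$. So $h$ is smooth and contact with positive factor. It is bijective, since $h(W_{[m-1,m]})=g_mB_0\setminus\mathrm{int}\,g_{m-1}B_0$ and the $g_mB_0$ exhaust $\mathbb E$. $\square$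

**Lemma 1.3.** Let $l\in L$ and $\eta\in G$ with $B_0\subset\eta B_0$ and $\eta B_1\subset B_1$. There is $u\in L$ with $\eta l\eta^{-1}=ulu^{-1}$.

*Proof.* Choose $0<\varepsilon<\frac12$ with $\mathrm{supp}\,l\subset W_{[\varepsilon,1-\varepsilon]}$. Put $u=\mathrm{id}$ outside $W_{(0,1)}$ and $u=\eta$ on $W_{[\varepsilon,1-\varepsilon]}$. On $W_{[0,\varepsilon]}$ put $u=f'f^{-1}$, where $f$ and $f'$ come from Lemma 1.1 for the pairs $(\mathrm{id},\delta_\varepsilon)$ and $(\mathrm{id},\eta\delta_\varepsilon)$; the second is allowed because $B_0\subset\eta B_0\subset\mathrm{int}\,\eta B_\varepsilon$. Near $S_0$ this is the identity. Near $S_\varepsilon$ it is $(\eta\delta_\varepsilon\delta_{-1})(\delta_\varepsilon\delta_{-1})^{-1}=\eta$. Treat $W_{[1-\varepsilon,1]}$ in the same way with the pairs $(\delta_{1-\varepsilon},\delta_1)$ and $(\eta\delta_{1-\varepsilon},\delta_1)$. The pieces fit to an element $u\in L$, and $ulu^{-1}=\eta l\eta^{-1}$ since $u=\eta$ on a set containing $\mathrm{supp}\,l$. $\square$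

### 1.3 The first homology of $H$

**Proposition 1.4.** $H$ is perfect, i.e. $H_1(H;\mathbb Z)=0$.

*Proof.* Write $[h]$ for the class of $h$ in $H_1(H)=H/[H,H]$. For $l=(l_1,l_2,\dots)\in L^{\mathbb N}$ let $k(l)\in H$ be equal to $\delta_il_i\delta_{-i}$ on $W_{(i,i+1)}$ for $i\ge1$ and to the identity elsewhere. The supports are locally finite, so this is an element of $H$. Here it matters that $G$ has no support condition.

**Step 1: a shift inside $H$.** The aim is an element of $H$ that conjugates $k(l_1,l_2,\dots)$ to $k(1,l_1,l_2,\dots)$. By Lemma 1.1 for $(\mathrm{id},\delta_2)$ there is $f\in G$ with $f=\mathrm{id}$ near $B_0$, $f=\delta_1$ near $S_1$ and $fB_1=B_2$. Let $h_0=f$ on $B_1$ and $h_0=\delta_1$ outside $B_1$. Then $h_0\in H$. On $W_{(i+1,i+2)}$ the conjugate $h_0k(l)h_0^{-1}$ is $\delta_{i+1}l_i\delta_{-(i+1)}$, as wanted. Hence $[k(1,l_1,l_2,\dots)]=[k(l_1,l_2,\dots)]$.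

**Step 2: $[k(l)]=0$ for all $l\in L^{\mathbb N}$.** The aim is to accumulate partial products. By Lemma 1.1 for $(\mathrm{id},\delta_{1/2})$ and $(\delta_{1/2},\delta_1)$ there are $\eta_1,\eta_2\in G$ with
$$\eta_1B_0=B_0,\qquad \eta_1B_1=B_{1/2}=\eta_2B_0,\qquad \eta_2B_1=B_1 .$$
Define $c_0=1$ and $c_i=(\eta_1c_{i-1}\eta_1^{-1})(\eta_2l_i\eta_2^{-1})\in L$. Then $k(c)$ is the product of $k\big((\eta_1c_{i-1}\eta_1^{-1})_i\big)$ and $k\big((\eta_2l_i\eta_2^{-1})_i\big)$. By Lemma 1.3 in each coordinate, these two factors are conjugate in $k(L^{\mathbb N})$ to $k(1,c_1,c_2,\dots)$ and $k(l)$. So, with Step 1,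
$$[k(c)]=[k(1,c_1,c_2,\dots)]+[k(l)]=[k(c)]+[k(l)],$$
and $[k(l)]=0$.

**Step 3: every $h\in H$ is a quotient of two elements that fix many spheres.** Choose $0<\varepsilon<1$ with $h=\mathrm{id}$ near $B_\varepsilon$, and integers $1\le m_1<m_2<\cdots$ such that
$$B_{m_j}\cup hB_{m_j}\subset\mathrm{int}\,B_{m_{j+1}}\cap\mathrm{int}\,hB_{m_{j+1}} .$$
Let $d_j=\delta_{m_j}$. Let $y_j=\delta_{m_j}$ for odd $j$ and $y_j=h\delta_{m_j}$ for even $j$. Lemma 1.2 applies to $\mathrm{id},\delta_\varepsilon,d_1,d_2,\dots$ and to $\mathrm{id},\delta_\varepsilon,y_1,y_2,\dots$, and gives $a,a'\in H$. Near $S_\varepsilon$ we have $a'a^{-1}=\mathrm{id}$, and near $S_{m_j}$ we have $a'a^{-1}=y_jd_j^{-1}$. Let $b=\mathrm{id}$ on $B_\varepsilon$ and $b=a'a^{-1}$ elsewhere. Then $b\in H$. It is the identity near $B_\varepsilon$ and near $S_{m_j}$ for odd $j$. Likewise $h^{-1}b$ is the identity near $B_\varepsilon$ and near $S_{m_j}$ for even $j$. And $h=b\,(h^{-1}b)^{-1}$.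

**Step 4: both factors are conjugate into $k(L^{\mathbb N})$.** Apply Lemma 1.2 to $\mathrm{id},\delta_\varepsilon,\delta_{m_1},\delta_{m_3},\dots$ to get $a\in H$ that carries $S_1,S_2,S_3,\dots$ to $S_\varepsilon,S_{m_1},S_{m_3},\dots$. Then $a^{-1}ba$ is the identity on $B_1$ and near every $S_i$, $i\ge1$, so it lies in $k(L^{\mathbb N})$. The same works for $h^{-1}b$ with even indices. By Step 2, $[h]=[b]-[h^{-1}b]=0$. $\square$

### 1.4 What changes above degree one

Try the same in degree $q\ge 2$, over a field $k$. Let $\Sigma:L^{\mathbb N}\to L^{\mathbb N}$ be the homomorphism $l\mapsto c$ of Step 2, let $\mathsf T$ be the shift $(l_1,l_2,\dots)\mapsto(1,l_1,\dots)$, and let $\mu$ be the map on homology induced by $(c,l)\mapsto(\eta_1c_i\eta_1^{-1}\,\eta_2l_i\eta_2^{-1})_i$. For $x\in H_q(L^{\mathbb N};k)$ with coproduct $x\otimes1+1\otimes x+\sum x'\otimes x''$, the recursion for $c$ gives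
$$\Sigma x=\mathsf T\Sigma x+x+\sum\mu(\mathsf T\Sigma x'\otimes x''),$$
once one knows that conjugation by $\eta_1$ and $\eta_2$ does nothing on homology (Lemma 5.1 below). By Step 1, $\Sigma x$ and $\mathsf T\Sigma x$ have the same image in $H_q(H;k)$. If $q$ is the lowest positive degree in which $H_q(L^{\mathbb N};k)\ne0$, there are no cross terms, and the image of $x$ vanishes as before. In the next degrees the cross terms appear, and the argument says nothing about them.

There is a second obstacle. Step 3 speaks only of generators of $H$, so it controls only $H_1$. Even if $H_q(L^{\mathbb N})\to H_q(H)$ were known to vanish for all $q>0$, nothing would follow for $H_q(H)$: the trivial subgroup of any group has this property. All sequences of spheres must be used together, and all relations among them.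

The remedy is to use the relation $\Sigma=\mathsf T\Sigma\cdot\mathrm{id}$ not as a subtraction but as a sign that $\Sigma$ is *invertible*, and to find out what $\Sigma$ does to the action of merging annuli. This is Sections 5 to 7. First we settle the geometry, state the question, and see why $H$ decides it.

## 2. Filling the gap between two nested spheres

**Fact 2.1.** $X\mapsto\alpha(X)$ is a bijection from the contact vector fields on an open set to the smooth functions on it, local and smooth in parameters (Geiges, *An Introduction to Contact Topology*, Thm 2.3.1).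

The inverse is explicit here. Write $X=f\partial_{x_0}+Y$ with $Y\in\ker\alpha$. Then $L_X\alpha=df+\iota_Yd\alpha$, and this vanishes on $\ker\alpha$ exactly when $\iota_Yd\alpha=-df$ there. That equation has a unique solution $Y$ because $d\alpha$ is nondegenerate on $\ker\alpha$.

**Lemma 2.2 (isotopy extension).** Let $C$ be compact, $O\supset C$ open, $e_t:O\to\mathbb E$ ($t\in[0,1]$) a piecewise smooth family of contact embeddings, and $Z$ open with $e_t(C)\subset Z$ for all $t$. Then there is $\psi\in G$ with compact support in $Z$ and $\psi e_0=e_1$ near $C$.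

*Proof.* Treat the smooth pieces one after the other and compose; so let the family be smooth. The map $(t,q)\mapsto(t,e_t(q))$ is an injective local diffeomorphism, so $\mathcal O=\{(t,p):p\in e_t(O)\}$ is open in $[0,1]\times\mathbb E$, and $X_t=\partial_te_t\circ e_t^{-1}$ is smooth on it. Each $X_t$ is a contact vector field: differentiating $e_t^*\alpha=\lambda_t\alpha$ gives $e_t^*(L_{X_t}\alpha)=(\partial_t\lambda_t)\alpha$. Let $f_t=\alpha(X_t)$. Multiply it by a cutoff function with compact support in $\mathcal O\cap([0,1]\times Z)$ that equals $1$ near the compact set $\{(t,p):p\in e_t(C)\}$. By Fact 2.1 the new functions give contact vector fields with compact support in $Z$, with flow $\psi_t\in G$. For $q$ near $C$ the curve $t\mapsto e_t(q)$ stays where the cutoff is $1$, so it is an integral curve, and $\psi_te_0=e_t$ near $C$. Put $\psi=\psi_1$. $\square$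

To apply this we need isotopies. The source of isotopies is zooming in at a fixed point by dilations, which turns a contact embedding into a quadratic normal form. Let $\mathrm{CSp}^+=\{B\in GL_{2n}(\mathbb R):B^*\omega=\lambda\omega,\ \lambda>0\}$. Scaling by $\sqrt\lambda$ gives $\mathrm{CSp}^+\cong\mathrm{Sp}_{2n}(\mathbb R)\times\mathbb R_{>0}$, which is connected and homotopy equivalent to $U_n$.

**Lemma 2.3.** For $B\in\mathrm{CSp}^+$ with factor $\lambda$ there is a unique function $q_B$ on $\mathbb R^{2n}$ with $q_B(0)=0$ and $dq_B=\lambda\beta-B^*\beta$. It is quadratic and smooth in $B$. Put $f_B(x_0,z)=(\lambda x_0+q_B(z),Bz)$. Then $f_B\in G$, $f_Bf_{B'}=f_{BB'}$, and $f_B$ commutes with all $\delta_s$. If $e$ is a contact embedding of $\mathrm{int}\,B_\kappa$ with $e(0)=0$, then $e_t=\delta_{-\log t}\,e\,\delta_{\log t}$, $t\in(0,1]$, extends smoothly to $t=0$ with $e_0=f_B$, where $B\in\mathrm{CSp}^+$ is the $z$-derivative at $0$ of the $z$-component of $e$.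

Example ($n=1$): for $B(x,y)=(x,y+cx)$ we have $\lambda=1$ and $\beta-B^*\beta=-cx\,dx$, so $f_B(x_0,x,y)=(x_0-\frac c2x^2,x,y+cx)$.

*Proof.* The form $\lambda\beta-B^*\beta$ is closed because $B^*\omega=\lambda\omega$, and its coefficients are linear. So $q_B(z)=\frac12(\lambda\beta-B^*\beta)_z(z)$ is the unique solution. Then $f_B^*\alpha=\lambda dx_0+dq_B+B^*\beta=\lambda\alpha$. The map $f_Bf_{B'}$ has the form $(\lambda\lambda'x_0+\text{quadratic},BB'z)$ and is contact with factor $\lambda\lambda'$, so its quadratic part solves the equation that defines $q_{BB'}$. Hence $f_Bf_{B'}=f_{BB'}$; in particular $f_B$ is bijective with inverse $f_{B^{-1}}$. It commutes with $\delta_s$ because $q_B$ is quadratic.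

Now let $e=(e^0,e^z)$. Since $\delta_{\log t}(x_0,z)=(t^2x_0,tz)$,
$$e_t(x_0,z)=\big(t^{-2}e^0(t^2x_0,tz),\ t^{-1}e^z(t^2x_0,tz)\big).$$
Put $F(t)=e^0(t^2x_0,tz)$. Then $F(0)=0$. Also $F'(0)=D_ze^0(0)z=0$, since $de_0$ preserves $\ker\alpha_0=\{dx_0=0\}$. As $e^z(0)=0$ too, Taylor's formula gives
$$t^{-2}F(t)=\int_0^1(1-u)F''(ut)\,du,\qquad t^{-1}e^z(t^2x_0,tz)=\int_0^1\tfrac{d}{ds}\Big|_{s=ut}e^z(s^2x_0,sz)\,du. \tag{1}$$
Both are smooth up to $t=0$, and the limit is $(\partial_0e^0(0)x_0+\frac12D_z^2e^0(0)(z,z),Bz)$. At $0$ the form $e^*\alpha$ is $de^0$, because $e^y(0)=0$; so $\partial_0e^0(0)=\lambda(0)$. Since $e_t^*\alpha=(\lambda\circ\delta_{\log t})\alpha$, in the limit $e_0^*\alpha=\lambda(0)\alpha$. With $q$ the quadratic part, this says $dq=\lambda(0)\beta-B^*\beta$. Taking $d$ gives $B^*\omega=\lambda(0)\omega$, so $B\in\mathrm{CSp}^+$, $q=q_B$ and $e_0=f_B$. $\square$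

**Lemma 2.4.** Let $Z\ni0$ be open and connected, and $e$ a contact embedding of a neighbourhood of $B_0$ with $e(B_0)\subset Z$. For all large $T$ there is $\psi\in G$ with compact support in $Z$ and $\psi e=\delta_{-T}$ near $B_0$.

*Proof.* We may take $e$ defined on $\mathrm{int}\,B_\kappa$, $\kappa>0$. Let $0<\kappa'<\kappa$, $p=e(0)$, $e'=\ell_p^{-1}e$, so $e'(0)=0$. Choose piecewise smooth paths $B(u)$ in $\mathrm{CSp}^+$ from the matrix of $e'$ to $1$, and $p(u)$ in $Z$ from $p$ to $0$. All the sets $e'_t(B_{\kappa'})$ ($t\in[0,1]$), $f_{B(u)}(B_{\kappa'})$ and $B_{\kappa'}$ lie in one compact set $Q$. As $T\to\infty$, $\delta_{-T}Q$ shrinks to $0$ and $\ell_{p(u)}(0)=p(u)$ stays in a compact subset of $Z$. So for $T$ large, $\ell_{p(u)}\delta_{-T}Q\subset Z$ for all $u$. On $\mathrm{int}\,B_{\kappa'}$ use one after the other the contact isotopies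

1. $e\delta_{-t}$, $0\le t\le T$;
2. $\ell_p\delta_{-T}e'_t$, with $t$ from $e^{-T}$ to $0$, starting at $\ell_p\delta_{-T}e'_{e^{-T}}=\ell_pe'\delta_{-T}=e\delta_{-T}$ and ending at $\ell_p\delta_{-T}f_{B(0)}$;
3. $\ell_p\delta_{-T}f_{B(u)}$, ending at $\ell_p\delta_{-T}$;
4. $\ell_{p(u)}\delta_{-T}$, ending at $\delta_{-T}$.

In the first, $B_0$ goes into $e(B_0)\subset Z$; in the others, into $\ell_{p(u)}\delta_{-T}Q\subset Z$. Apply Lemma 2.2 with $C=B_0$. $\square$

**Lemma 2.5 (germ extension).** Every germ $\gamma$ of a contact embedding (with $\lambda>0$) at a point $x$ is the germ of some $g\in G$.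

*Proof.* For $c$ large, $e=\gamma\ell_x\delta_{-c}$ is a contact embedding of a neighbourhood of $B_0$. Lemma 2.4 with $Z=\mathbb E$ gives $\psi e=\delta_{-T}$ near $B_0$, so $\gamma=\mathrm{germ}_x(\psi^{-1}\delta_{c-T}\ell_x^{-1})$. $\square$

*Proof of Lemma 1.1.* Replacing $(g,g')$ by $(g'^{-1}g,\mathrm{id})$, and at the end multiplying by $g'$, we may assume $g'=\mathrm{id}$, so $gB_0\subset\mathrm{int}\,B_0$. Lemma 2.4 with $Z=\mathrm{int}\,B_0$ gives $T>1$ and $\psi\in G$ with compact support in $\mathrm{int}\,B_0$ and $\psi g=\delta_{-T}$ near $B_0$. Lemma 2.2 for the family $\delta_{u(1-T)}$, $u\in[0,1]$, with $C=B_0$ and $Z=\mathrm{int}\,B_1$ gives $f_1\in G$ with compact support in $\mathrm{int}\,B_1$ and $f_1=\delta_{1-T}$ near $B_0$. Put $f=\psi^{-1}\delta_{-1}f_1$. Near $B_0$, $f=\psi^{-1}\delta_{-T}=g$. Near $S_1$, $f_1=\mathrm{id}$ and $\psi=\mathrm{id}$ near $S_0=\delta_{-1}S_1$, so $f=\delta_{-1}$. Finally $fB_1=\psi^{-1}\delta_{-1}B_1=\psi^{-1}B_0=B_0$. $\square$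

## 3. The groupoid of contact germs and the comparison map

### 3.1 Classifying spaces

For a semisimplicial space $Z_\bullet$ (face maps only), the fat realization $\|Z_\bullet\|$ is $\coprod_pZ_p\times\Delta^p$ modulo $(d_iz,t)\sim(z,d^it)$. Two textbook facts: a levelwise weak equivalence induces a weak equivalence of fat realizations, and $H_*(\|Z_\bullet\|)=H_*(\mathrm{Tot}\,C_*(Z_\bullet))$ with $C_*$ the singular chains. All classifying spaces are fat realizations of nerves $N_\bullet$. A space or discrete group is *acyclic* if its reduced integral homology vanishes.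

Give $G$ the weak (compact-open) $C^\infty$ topology; $G^\delta$ is the same group with the discrete topology. Let $\overline{BG}=\overline{\mathrm{BCont}(\mathbb R^{2n+1},\alpha_{st})}$ be the homotopy fibre of $BG^\delta\to BG$. A small example of this construction: for the topological group $\mathbb R$, the space $B\mathbb R$ is contractible, so $\overline{B\mathbb R}\simeq B\mathbb R^\delta$, with first homology the abstract group $\mathbb R$.

**Definition.** $\Gamma=\Gamma_{2n+1,ct}$ is the groupoid with object space $\mathbb E$ and morphism space $\Gamma_1$ the germs of contactomorphisms (with $\lambda>0$). A germ at $x$ is an arrow from $x$ to its value. A basis of the topology of $\Gamma_1$ is given by the sets $\{\mathrm{germ}_xg:x\in O\}$, so source and target maps $\Gamma_1\to\mathbb E$ are local homeomorphisms; this is what *étale* means.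

If only identity germs were allowed, $\Gamma_1$ would be $\mathbb E$, and the classifying space would be weakly contractible. All interest is in the other germs.

Let $\mathcal C=G^\delta\ltimes\mathbb E$ and $\mathcal C^{top}=G\ltimes\mathbb E$ be the translation categories: objects $x\in\mathbb E$, morphisms $(g,x):x\to g(x)$, $N_p=G^p\times\mathbb E$. As $\mathbb E$ is contractible, $\|\mathcal C\|\to BG^\delta$ and $\|\mathcal C^{top}\|\to BG$ are weak equivalences.

### 3.2 The derivative

Let $G_0$ be the group of linear maps $A$ of $T_0\mathbb E$ with $A\ker\alpha_0=\ker\alpha_0$, $A|_{\ker\alpha_0}\in\mathrm{CSp}^+$ with factor $\lambda$, and $Ae_0=\lambda e_0+v$ with $v\in\ker\alpha_0$. As a space $G_0\cong\mathrm{CSp}^+\times\mathbb R^{2n}$, so restriction $G_0\to\mathrm{CSp}^+$ is a homotopy equivalence and $G_0\simeq U_n$. If $g^*\alpha=\lambda\alpha$, then $g^*d\alpha=d\lambda\wedge\alpha+\lambda\,d\alpha$, so $dg$ preserves contact hyperplanes and scales $d\alpha$ on them by $\lambda$. Trivialize $T\mathbb E$ by the maps $d\ell_p(0)$. The derivative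 becomes
$$D(g,x)=d\big(\ell_{g(x)}^{-1}\,g\,\ell_x\big)_0\in G_0 ,$$
which depends only on $\mathrm{germ}_xg$ and is multiplicative under composition. It gives $\nu:B\Gamma\to BG_0\simeq BU_n$. With $\varphi(g,x)=\mathrm{germ}_xg$ there is a strictly commutative square
$$\begin{array}{ccc}\|\mathcal C\|&\xrightarrow{\ \varphi\ }&B\Gamma\\ {\scriptstyle\iota}\downarrow&&\downarrow{\scriptstyle\nu}\\ \|\mathcal C^{top}\|&\xrightarrow{\ D\ }&BG_0\end{array}\tag{2}$$
Let $\overline{B\Gamma}=\overline{\mathrm B\Gamma_{2n+1,ct}}=\mathrm{hofib}(\nu)$. Let $\mathrm{hofib}(\iota)$ be the space of pairs (a point $c$, a path from $\iota(c)$ to the vertex $0\in\mathbb E$). Since both horizontal comparison maps to $BG^\delta$ and $BG$ are weak equivalences, $\mathrm{hofib}(\iota)\to\overline{BG}$ is a weak equivalence.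

### 3.3 The results

The universal foliated bundle $\overline{BG}\times\mathbb E\to\overline{BG}$ has holonomy in contactomorphisms, so it has a classifying map to $B\Gamma$. Its adjoint takes values in the space of lifts along $\nu$ of the classifying map of the tangent bundle of the contact manifold $\mathbb E$. Evaluation at $0\in\mathbb E$ identifies this space of lifts with $\overline{B\Gamma}$. This is the natural map $\overline{BG}\to\overline{B\Gamma}$ of the question.

**Theorem A.** The discrete group $H=\{g\in G:g=\mathrm{id}\text{ near }B_0\}$ is acyclic.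

**Theorem B.** $\varphi:BG^\delta\simeq\|\mathcal C\|\to B\Gamma_{2n+1,ct}$ is an integral homology isomorphism.

**Theorem C.** For every $n\ge1$, $\overline{\mathrm{BCont}(\mathbb R^{2n+1},\alpha_{st})}\to\overline{\mathrm B\Gamma_{2n+1,ct}}$ is an integral homology isomorphism.

**Theorem D.** $B\Gamma_{2n+1,ct}$ and $\overline{B\Gamma_{2n+1,ct}}$ are simply connected, and the homotopy fibres of the maps in Theorems B and C are acyclic. The groups $\pi_1(\overline{\mathrm{BCont}(\mathbb R^{2n+1},\alpha_{st})})$ and $\mathrm{Cont}(\mathbb R^{2n+1},\alpha_{st})$ are perfect. The map in Theorem C is never a weak equivalence.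

The implications are A $\Rightarrow$ B (Section 4), B $\Rightarrow$ C (Section 8), and D in Section 9. Theorem A takes Sections 5 to 7. The next step makes the question computable.

**Proposition 3.1.** Under $\mathrm{hofib}(\iota)\simeq\overline{BG}$, the map in question is the map $\mathrm{hofib}(\iota)\to\mathrm{hofib}(\nu)$ induced by (2).

*Proof.* **Step 1: $\|\mathcal C^{top}\|\to BG$ is a locally trivial bundle with fibre $\mathbb E$ and structure group $G$.** The $m$-skeleton $B^{(m)}$ of $BG$ is obtained from $B^{(m-1)}$ by attaching $G^m\times\Delta^m$ along $G^m\times\partial\Delta^m$, and upstairs the same happens with everything multiplied by $\mathbb E$. Products with the locally compact space $\mathbb E$ preserve these pushouts and the colimit over $m$. Suppose a trivialization is given over an open $O\subset B^{(m-1)}$, and let $O'$ be the preimage of $O$ in $G^m\times\partial\Delta^m$. Over $O'$ the bundle is already a product, so the trivialization is a continuous map $c:O'\to G$. With $r$ the radial retraction of $\Delta^m\setminus\{\text{barycentre}\}$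 onto $\partial\Delta^m$, the map $c(g,r(t))$ extends it over the open set of $B^{(m)}$ consisting of $O$ and all $(g,t)$ with $(g,r(t))\in O'$. Over $G^m\times\mathrm{int}\,\Delta^m$ the bundle is trivial. Iterating over $m$ gives trivializations near every point, with transition functions continuous into $G$. The same holds for $\|\mathcal C\|\to BG^\delta$, which is the pullback of $\|\mathcal C^{top}\|$ along $BG^\delta\to BG$.

**Step 2: the foliated bundle over a CW approximation.** Let $U\to\overline{BG}$ be a CW approximation. A point $u$ gives $b(u)\in BG^\delta$ and a path $w_u$ in $BG$ from the image of $b(u)$ to the base point. The foliated bundle over $U$ is the pullback of the flat bundle $\|\mathcal C\|\to BG^\delta$ along $b$, and its product structure comes from the null-homotopy $w$. Pull $\|\mathcal C^{top}\|$ back along $w:U\times[0,1]\to BG$. As $U$ is paracompact, this bundle is isomorphic to the product of $[0,1]$ with its restriction to time $1$, which is $U\times\mathbb E$. So there is a homotopy $W:U\times\mathbb E\times[0,1]\to\|\mathcal C^{top}\|$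 over $w$, ending at $(u,x)\mapsto x\in\mathbb E=N_0\mathcal C^{top}$. Its start is $\iota\psi$ for a unique $\psi:U\times\mathbb E\to\|\mathcal C\|$ over $b$.

**Step 3: reading off the map.** The transverse contact structure on $U\times\mathbb E$ is classified by $\varphi\psi$. The homotopy $DW$ runs from $D\iota\psi=\nu\varphi\psi$ to $D|_{N_0}$, which is the (constant) classifying map of $T\mathbb E$ in the trivialization by $d\ell_x$. So the adjoint is $u\mapsto(\varphi\psi(u,\cdot),DW(u,\cdot,\cdot))$, and evaluation at $0$ gives $u\mapsto(\varphi\psi(u,0),DW(u,0,\cdot))$. This is $j(u)=(\psi(u,0),W(u,0,\cdot))\in\mathrm{hofib}(\iota)$ followed by the map induced by (2). The composite of $j$ with $\mathrm{hofib}(\iota)\to\overline{BG}$ is $u\mapsto(b(u),w_u)$, the given CW approximation. So $j$ is a weak equivalence, inverse to the identification $\mathrm{hofib}(\iota)\simeq\overline{BG}$. $\square$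

## 4. Acyclic stabilizers: Theorem A implies Theorem B

The plan is to interpolate between $\mathcal C$ and $\Gamma$ by chains that begin in $\mathcal C$ and end in $\Gamma$. One needs to compute fibrewise over $N_q\Gamma$, and étaleness permits this.

**Lemma 4.1 (étale lemma).** Let $Y_\bullet\to B$ be an augmented semisimplicial space with all $Y_p\to B$ local homeomorphisms. If for each $b\in B$ the augmented complex $\mathbb Z[Y_{\bullet,b}]\to\mathbb Z$ of the fibre is exact, then $\mathrm{Tot}\,C_*(Y_\bullet)\to C_*(B)$ is a quasi-isomorphism.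

Example: for an open cover $(U_i)$ of $B$, let $Y_p$ be the disjoint union of all $U_{i_0}\cap\dots\cap U_{i_p}$. The fibre over $b$ is the complex of all tuples of indices $i$ with $b\in U_i$. It is exact, and the lemma is the usual comparison of a space with a cover.

*Proof.* Put $Y_{-1}=B$ and $A_{m,p}=C_m(Y_p)$, $p\ge-1$. We must show that $\mathrm{Tot}\,A$ is acyclic.

**Step 1: allow subdivision.** Barycentric subdivision $\mathrm{Sd}$ is natural and chain homotopic to the identity. So with $A^\infty=\mathrm{colim}(A\xrightarrow{\mathrm{Sd}}A\xrightarrow{\mathrm{Sd}}\cdots)$, each $A_{\bullet,p}\to A^\infty_{\bullet,p}$ is a quasi-isomorphism, hence so is $\mathrm{Tot}\,A\to\mathrm{Tot}\,A^\infty$. It suffices that $A^\infty_{m,\bullet}$ is exact for each fixed $m$. An element of a cycle group there is represented, after subdividing, by a cycle of $A_{m,\bullet}$.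

**Step 2: bound locally.** We have $A_{m,\bullet}=\bigoplus_{\tau:\Delta^m\to B}\mathbb Z[\text{lifts of }\tau\text{ to }Y_\bullet]$. Let $c$ be a cycle of degree $p\ge-1$ in the $\tau$-summand and $t\in\Delta^m$. Evaluated at $t$, $c$ is a cycle in the exact augmented complex of the fibre over $\tau(t)$, so it is the boundary of a sum of finitely many points of $Y_{p+1,\tau(t)}$. These points extend to local sections of $Y_{p+1}\to B$, hence to lifts of $\tau$ near $t$. Lifts through a local homeomorphism that agree at $t$ agree near $t$. So $c$ restricted to some neighbourhood $U_t$ of $t$ is a boundary.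

**Step 3: assemble.** By the Lebesgue lemma, for large $N$ every simplex of $\mathrm{Sd}^N\Delta^m$ lies in some $U_t$. So $\mathrm{Sd}^Nc$ is a boundary. $\square$

**Proof of Theorem B from Theorem A.**

**Step 1: the interpolating space.** Let $Y_{p,q}$ be the space of diagrams
$$a_0\xrightarrow{g_1}a_1\to\cdots\xrightarrow{g_p}a_p\xrightarrow{\ \gamma\ }b_0\xrightarrow{\gamma_1}\cdots\xrightarrow{\gamma_q}b_q$$
with $a_i,b_j\in\mathbb E$, $g_i\in G^\delta$, $\gamma,\gamma_j\in\Gamma_1$; faces delete an object and compose. Let $Y'_{p,q}$ be the analogous space with all arrows in $\Gamma$. There is a commutative diagram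
$$\begin{array}{ccccc}N_p\mathcal C&\leftarrow&Y_{p,q}&\to&N_q\Gamma\\ {\scriptstyle\varphi}\downarrow&&\downarrow&&\|\\ N_p\Gamma&\leftarrow&Y'_{p,q}&\to&N_q\Gamma.\end{array}$$
We show that all four horizontal maps are homology isomorphisms on total complexes. Then $Y\to Y'$ is one, by the right square, and then $\varphi$ is one, by the left square.

**Step 2: three of the maps have extra degeneracies.** For fixed $p$, insert $a_p\xrightarrow{\mathrm{id}}a_p$ in front of $\gamma$. This is a continuous map $s:Y_{p,q}\to Y_{p,q+1}$, also defined on the augmentation, with $d_0s=\mathrm{id}$ and $d_{i+1}s=sd_i$. So for each $m$ the complex $C_m(Y_{p,\bullet})\to C_m(N_p\mathcal C)$ is contractible, and $\mathrm{Tot}\,C_*(Y_{p,\bullet})\to C_*(N_p\mathcal C)$ is a quasi-isomorphism. The same works for $Y'_{p,\bullet}\to N_p\Gamma$. For $Y'_{\bullet,q}\to N_q\Gamma$ insert $b_0\xrightarrow{\mathrm{id}}b_0$ behind $\gamma$; this is allowed since all arrows of $Y'$ lie in $\Gamma$.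

**Step 3: the fourth map $Y_{\bullet,q}\to N_q\Gamma$.** Here $b_0\xrightarrow{\mathrm{id}}b_0$ behind $\gamma$ would turn $\gamma$ into an arrow of $\mathcal C$, which it is not; Theorem A replaces this. We have $Y_{p,q}=(G^\delta)^p\times(\Gamma_1\times_{\mathbb E}N_q\Gamma)$, a local homeomorphism to $N_q\Gamma$ because the target map $\Gamma_1\to\mathbb E$ is one. The fibre over a chain that starts at $b_0$ is the nerve of the translation groupoid of $G^\delta$ acting by precomposition on the set of germs with target $b_0$. The action is transitive: given $\gamma,\gamma'$ with target $b_0$, Lemma 2.5 extends $\gamma^{-1}\gamma'$ to some $g\in G$, and $\gamma g=\gamma'$. So the homology of the fibre is that of the stabilizer of a germ $\gamma$ with source $x$, which is $\{g\in G:g=\mathrm{id}\text{ near }x\}$. It is conjugate by $\ell_x$ to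
$$\{g\in G:g=\mathrm{id}\text{ near }0\}=\bigcup_{c\ge0}\delta_{-c}H\delta_c,$$
an increasing union of copies of $H$, hence acyclic by Theorem A. So the fibre complexes are exact, and Lemma 4.1 applies. $\square$

## 5. Word homomorphisms and the invertibility of partial products

### 5.1 Where Section 1 leads

Let $\mathbb N=\{1,2,\dots\}$ and let $I$ be the monoid of strictly increasing maps $\theta:\mathbb N\to\mathbb N$, with the convention $\theta(0)=0$. In Section 7, $H$ acts on a contractible poset of sequences of spheres with stabilizer $L^{\mathbb N}$. Passing to the subsequence $\theta$ of the spheres removes spheres, and so *merges* annuli: the new $i$-th annulus contains the old annuli $\theta(i-1)+1,\dots,\theta(i)$.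

Consider a model. Let $Q$ be a group, and on $Q^{\mathbb N}$ put $m_\theta(l)_i=l_{\theta(i-1)+1}\cdots l_{\theta(i)}$ (merging), $r_\theta(l)_i=l_{\theta(i)}$ (subsequence) and $\Sigma(l)_i=l_1\cdots l_i$ (partial products). Then $\Sigma m_\theta=r_\theta\Sigma$, and $\Sigma$ is bijective with inverse $l\mapsto(l_{i-1}^{-1}l_i)_i$, $l_0=1$. So merging is isomorphic to taking subsequences, which is a much simpler action. In our case the product is juxtaposition in nested annuli, and $l\mapsto l^{-1}$ is not a homomorphism on the nonabelian group $L$. But on homology there is a substitute for the inverse, the antipode. This turns the cross terms of Section 1.4 from an obstacle into part of a convolution product.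

### 5.2 Words

**Definition.** An *arrangement* is a finite tuple $\theta_1,\dots,\theta_r\in G$ ($r\ge0$) with
$$B_0\subset\theta_1B_0,\qquad \theta_jB_1\subset\theta_{j+1}B_0,\qquad \theta_rB_1\subset B_1 .$$

For $l_j\in L$ the elements $\theta_jl_j\theta_j^{-1}$ then lie in $L$ and have disjoint supports. The pair $(\eta_1,\eta_2)$ of Section 1 is an arrangement, and so is $(\mathrm{id})$. There are arrangements of every length $r$: apply Lemma 1.1 to $g=\delta_{(j-1)/r}$, $g'=\delta_{j/r}$ for $j=1,\dots,r$.

**Definition.** Let $\mathcal A,\mathcal B$ be countable sets, and for each $b\in\mathcal B$ let $w_b=(w_{b,1},\dots,w_{b,r_b})$ be a finite word in $\mathcal A$ (repetitions and empty words allowed). Choosing for each $b$ an arrangement $\theta^b$ of length $r_b$ gives the *word homomorphism*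
$$c_w:L^{\mathcal A}\to L^{\mathcal B},\qquad c_w(l)_b=\prod_j\theta^b_j\,l_{w_{b,j}}\,(\theta^b_j)^{-1}.$$

For instance, $\mathcal A=\{1\}$, $\mathcal B=\{1\}$ and the word $(1,1)$ give $l\mapsto\eta_1l\eta_1^{-1}\,\eta_2l\eta_2^{-1}$. It is a homomorphism because the two factors have disjoint supports.

**Lemma 5.1.** (a) $(c_w)_*:H_*(L^{\mathcal A})\to H_*(L^{\mathcal B})$ depends only on the words $w$. (b) If $v_d$ ($d\in\mathcal D$) are words in $\mathcal B$, then $c_v\circ c_w$ is a word homomorphism for the substituted words (replace each letter $b$ of $v_d$ by $w_b$). (c) Diagonals, projections, reindexings and insertions of trivial coordinates are word homomorphisms; the identity is one, with words $(b)$.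

*Proof.* (c) Use the arrangement $(\mathrm{id})$ for one-letter words, and the empty arrangement for empty words.

(b) Let $\theta_j$ be the arrangement for $v_d$ and $\theta'_{j,i}$ the arrangement for the word substituted at place $j$. The elements $\theta_j\theta'_{j,i}$, ordered lexicographically, form an arrangement. Within one $j$ this is clear. Between $j$ and a later $j'$ we have
$$\theta_j\theta'_{j,i}B_1\subset\theta_jB_1\subset\theta_{j'}B_0\subset\theta_{j'}\theta'_{j',1}B_0,$$
and the two ends are similar. Conjugating the inner products by $\theta_j$ gives the composite.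

(a) For $\varepsilon\in(0,\frac12)^{\mathcal A}$ let $L^{\mathcal A}_\varepsilon$ consist of the $l$ with $\mathrm{supp}\,l_a\subset W_{[\varepsilon_a,1-\varepsilon_a]}$ for all $a$. Then $L^{\mathcal A}$ is the directed union of these subgroups. Since homology commutes with directed unions and inner automorphisms act trivially on it, it suffices that two choices $\theta^b,\theta'^b$ give homomorphisms that on each $L^{\mathcal A}_\varepsilon$ are conjugate by an element of $L^{\mathcal B}$. Fix $b$ with $r=r_b\ge1$ (for $r=0$ take $u=1$), drop it from the notation, and let $0<\eta<\min(\frac12,\min_j\varepsilon_{w_j})$. Then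
$$B_0,\ \theta_1B_\eta,\ \theta_1B_{1-\eta},\ \theta_2B_\eta,\ \dots,\ \theta_rB_{1-\eta},\ B_1$$
is strictly nested (each in the interior of the next), and likewise for $\theta'$. Define $u=\mathrm{id}$ outside $W_{(0,1)}$ and $u=\theta'_j\theta_j^{-1}$ on $\theta_jW_{[\eta,1-\eta]}$. The remaining gaps lie between consecutive balls $gB_0\subset\mathrm{int}\,hB_0$ of the list, with $g\in\{\mathrm{id},\theta_j\delta_{1-\eta}\}$ and $h\in\{\theta_{j+1}\delta_\eta,\delta_1\}$. On such a gap let $u=f'f^{-1}$, with $f$ and $f'$ from Lemma 1.1 for $(g,h)$ and for the corresponding pair $(g',h')$. Near the inner sphere $u=g'g^{-1}$, and near the outer one $u=(h'\delta_{-1})(h\delta_{-1})^{-1}=h'h^{-1}$. These are $\mathrm{id}$ near $S_0$ and $S_1$, and $\theta'_j\theta_j^{-1}$ near the other spheres. So $u\in L$. As $u\theta_j=\theta'_j$ on $W_{[\eta,1-\eta]}$, we get $u(\theta_jl\theta_j^{-1})u^{-1}=\theta'_jl\theta_j'^{-1}$ whenever $\mathrm{supp}\,l\subset W_{[\eta,1-\eta]}$. Hence $(u_b)_b\in L^{\mathcal B}$ conjugates one homomorphism to the other on $L^{\mathcal A}_\varepsilon$.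 $\square$

### 5.3 A Hopf algebra and its convolution group

Fix a field $k$. Homology has coefficients in $k$ until the end of Section 7. Let $C=H_*(L^{\mathbb N})$, a connected graded cocommutative coalgebra with coproduct $\Delta$ (diagonal and Künneth) and counit $\epsilon$. Group homomorphisms induce coalgebra maps. Write $i$ and $i'$ for the letters of the two copies of $\mathbb N$ in $\mathbb N\sqcup\mathbb N$, and let
$$\mu:C\otimes C=H_*(L^{\mathbb N\sqcup\mathbb N})\to C$$
be induced by the words $(i,i')$, $i\in\mathbb N$. By Lemma 5.1, $\mu$ is associative (both ways of bracketing give the words $(i,i',i'')$) with two-sided unit $1\in C_0$, and it is a coalgebra map. So $C$ is a connected graded bialgebra.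

Let $\mathcal G$ be the set of degree preserving coalgebra maps $C\to C$ (compatible with $\Delta$ and $\epsilon$), with convolution $a*b=\mu(a\otimes b)\Delta$, and let $e=1\cdot\epsilon$. A small example of convolution: in the bialgebra $\mathbb Q[t]$ with $t$ primitive of degree $2$, the convolution inverse of $\mathrm{id}$ is the algebra map with $t\mapsto-t$; on $t$ the inverse property reads $-t+t=0$.

**Lemma 5.2.** $(\mathcal G,*)$ is a group with identity $e$. For $a,a',b\in\mathcal G$ we have $(a*a')\circ b=(a\circ b)*(a'\circ b)$. With $\mathsf S=\mathrm{id}^{-1}$ (the inverse in $\mathcal G$), $\mathsf S\circ b=b^{-1}$.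

*Proof.* As $C$ is cocommutative, $\Delta$ is a coalgebra map, so $a*b\in\mathcal G$. Associativity and unit are clear.

Let $a\in\mathcal G$. In degree $0$, $a=e$. So $a'=a-e$ kills degree $0$, and $a'^{*n}$ vanishes in degrees $<n$. Hence $\bar a=\sum_{n\ge0}(-1)^na'^{*n}$ (with $a'^{*0}=e$) is well defined, and it is the convolution inverse of $a=e+a'$ among linear maps. We must see that $\bar a$ is a coalgebra map. Work in the convolution algebra $\mathrm{Hom}(C,C\otimes C)$. Since $\Delta$ is an algebra map, $\Delta\bar a$ is a two-sided inverse of $\Delta a$. By cocommutativity the two middle factors may be exchanged, so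
$$\big((a\otimes a)\Delta\big)*\big((\bar a\otimes\bar a)\Delta\big)=\big((a*\bar a)\otimes(a*\bar a)\big)\Delta=(e\otimes e)\Delta,$$
which is the unit. So $(\bar a\otimes\bar a)\Delta$ is a right inverse of $(a\otimes a)\Delta=\Delta a$, and therefore equals $\Delta\bar a$. Likewise $\epsilon\bar a$ is inverse to $\epsilon a=\epsilon$ in $\mathrm{Hom}(C,k)$, whose unit is $\epsilon$; so $\epsilon\bar a=\epsilon$. Thus $\bar a\in\mathcal G$.

The formula $(a*a')\circ b=\mu(a\otimes a')\Delta b=\mu(a\otimes a')(b\otimes b)\Delta$ holds because $b$ is a coalgebra map. Also $e\circ b=e$. So $(\mathsf S\circ b)*b=(\mathsf S*\mathrm{id})\circ b=e$. $\square$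

### 5.4 Partial products are invertible

Define elements of $\mathcal G$ by their $i$-th words:

- $\mathsf T$: $w_1=\emptyset$, and $w_i=(i-1)$ for $i\ge2$;
- $\Sigma$: $w_i=(1,2,\dots,i)$;
- $m_\theta$ for $\theta\in I$: $w_i=(\theta(i-1)+1,\dots,\theta(i))$;
- $r_\theta$ for $\theta\in I$: $w_i=(\theta(i))$.

For the shift $\theta(i)=i+1$, $m_\theta$ has words $(1,2),(3),(4),\dots$ and $r_\theta$ has words $(2),(3),(4),\dots$.

**Lemma 5.3.** For all $a,b\in\mathcal G$ and $\theta\in I$:

1. $\mathsf T\mu=\mu(\mathsf T\otimes\mathsf T)$, so $a\mapsto\mathsf T\circ a$ is a group endomorphism of $\mathcal G$; also $\Sigma\circ e=e$.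
2. $\Sigma=(\mathsf T\Sigma)*\mathrm{id}$.
3. $\Sigma\circ\big((\mathsf Ta)*b\big)=\big(\mathsf T\Sigma(b*a)\big)*b$.
4. $\Sigma\,m_\theta=r_\theta\,\Sigma$.

*Proof.* By Lemma 5.1 we only compare words.

(1) Both sides have $i$-th word $(i-1)(i-1)'$, empty for $i=1$. And $\Sigma(1)=1$.

(2) The right side is $\mu(\mathsf T\Sigma\otimes\mathrm{id})\Delta$, with $i$-th word $(1,\dots,i-1)$ followed by $i$.

(3) Let $F:C\otimes C\to C$ be induced by the words $1'\,1\,2'\,2\cdots(i-1)'\,(i-1)\,i'$. We show that both sides equal $F(a\otimes b)\Delta$. The left side is $\Sigma\mu(\mathsf T\otimes\mathrm{id})(a\otimes b)\Delta$. The words of $\mu(\mathsf T\otimes\mathrm{id})$ are $1'$ and $(i-1)\,i'$ for $i\ge2$; concatenating the first $i$ of them gives the $i$-th word of $F$. So $\Sigma\mu(\mathsf T\otimes\mathrm{id})=F$. The right side is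
$$\mu(\mathsf T\Sigma\mu\otimes\mathrm{id})(b\otimes a\otimes b)\Delta^{(3)},$$
with $\Delta^{(3)}:C\to C^{\otimes3}$ the iterated coproduct. Let $\pi$ exchange the first two of three tensor factors. In $\mu(\mathsf T\Sigma\mu\otimes\mathrm{id})\,\pi\,(\mathrm{id}\otimes\Delta)$ the inner $\mu$ has words $i'\,i$, then $\Sigma$ gives $1'1\cdots i'i$, then $\mathsf T$ gives $1'1\cdots(i-1)'(i-1)$, and finally $i'$ is appended. So this map is $F$. As $b$ is a coalgebra map and $C$ is cocommutative,
$$\pi(\mathrm{id}\otimes\Delta)(a\otimes b)\Delta=\pi(a\otimes b\otimes b)\Delta^{(3)}=(b\otimes a\otimes b)\,\pi\,\Delta^{(3)}=(b\otimes a\otimes b)\Delta^{(3)} .$$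
Hence the right side is $F(a\otimes b)\Delta$ as well.

(4) Both sides have $i$-th word $(1,\dots,\theta(i))$. $\square$

**Lemma 5.4.** $\Sigma:C\to C$ is an isomorphism.

*Proof.* The candidate for the inverse is the model's $l\mapsto(l_{i-1}^{-1}l_i)_i$ with the antipode in place of the inverse: $R=(\mathsf T\mathsf S)*\mathrm{id}\in\mathcal G$. By 5.3(3) with $a=\mathsf S$, $b=\mathrm{id}$,
$$\Sigma R=\big(\mathsf T\Sigma(\mathrm{id}*\mathsf S)\big)*\mathrm{id}=(\mathsf T\Sigma e)*\mathrm{id}=e*\mathrm{id}=\mathrm{id}.$$
By Lemma 5.2, $\mathsf S\Sigma=\Sigma^{-1}$ in $\mathcal G$, so $\mathsf T\mathsf S\Sigma=(\mathsf T\Sigma)^{-1}$ by 5.3(1). With 5.3(2),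
$$R\Sigma=(\mathsf T\mathsf S\Sigma)*\Sigma=(\mathsf T\Sigma)^{-1}*(\mathsf T\Sigma)*\mathrm{id}=\mathrm{id}. \qquad\square$$

Let $M_q=H_q(L^{\mathbb N})$ with $x\cdot\theta=m_\theta(x)$, and let $M_q^{res}$ be the same space with $x\cdot\theta=r_\theta(x)$. These are right actions of $I$, since $m_{\theta\eta}=m_\eta m_\theta$ and $r_{\theta\eta}=r_\eta r_\theta$ by words. By 5.3(4) and Lemma 5.4, $\Sigma:M_q\to M_q^{res}$ is an isomorphism of right $k[I]$-modules.

## 6. Homology of the monoid of increasing maps

For a right $k[I]$-module $M$ let $\mathrm{Bar}_p(M)=M\otimes k[I^p]$ with $\partial=\sum_{j=0}^p(-1)^jd_j$, where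
$$d_0(x[\theta_1|\dots|\theta_p])=x\theta_1[\theta_2|\dots|\theta_p],\qquad d_p(x[\theta_1|\dots|\theta_p])=x[\theta_1|\dots|\theta_{p-1}],$$
and $d_j$ multiplies $\theta_j\theta_{j+1}$ for $0<j<p$. Its homology is $\mathrm{Tor}^{k[I]}_*(M,k)$.

**Lemma 6.1.** For $q>0$, $\mathrm{Tor}^{k[I]}_*(M_q^{res},k)=0$.

*Proof.* The idea: spread a sequence over the odd places and put $1$ at the even places. Reading the odd places gives the sequence back, reading the even places gives the trivial sequence, and both readings are homotopic to the same map.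

**Step 1: the data.** Let $\Lambda:L^{\mathbb N}\to L^{\mathbb N}$, $\Lambda(l)_{2i-1}=l_i$, $\Lambda(l)_{2i}=1$, and write $\Lambda$ for its effect on homology too. For $\theta\in I$ put $\tilde\theta(2i-1)=2\theta(i)-1$ and $\tilde\theta(2i)=2\theta(i)$. Then $\tilde\theta\in I$, and $\theta\mapsto\tilde\theta$ is a monoid endomorphism. Let $\kappa_0(i)=2i-1$, $\kappa_1(i)=2i$, and $\kappa\in\{\kappa_0,\kappa_1\}$. Directly from the definitions,
$$\tilde\theta\kappa=\kappa\theta,\qquad \Lambda(x\cdot\theta)=\Lambda(x)\cdot\tilde\theta .$$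

**Step 2: two kinds of chain maps.** Put
$$\Phi(x[\theta_1|\dots|\theta_p])=\Lambda x[\tilde\theta_1|\dots|\tilde\theta_p],\qquad \Psi_\kappa(x[\theta_1|\dots|\theta_p])=(\Lambda x\cdot\kappa)[\theta_1|\dots|\theta_p].$$
Both are chain maps of $\mathrm{Bar}_*(M_q^{res})$. For $\Psi_\kappa$ and $d_0$ note $\Lambda x\cdot\kappa\theta_1=\Lambda x\cdot\tilde\theta_1\kappa=\Lambda(x\theta_1)\cdot\kappa$.

**Step 3: a homotopy between them.** For $0\le i\le p$ let
$$h_i(x[\theta_1|\dots|\theta_p])=\Lambda x[\tilde\theta_1|\dots|\tilde\theta_i|\kappa|\theta_{i+1}|\dots|\theta_p],\qquad h=\sum_i(-1)^ih_i .$$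
Then $d_0h_0=\Psi_\kappa$ and $d_{p+1}h_p=\Phi$, and
$$d_ih_i=d_ih_{i-1}\ (1\le i\le p),\qquad d_jh_i=h_{i-1}d_j\ (j<i),\qquad d_jh_i=h_id_{j-1}\ (j>i+1).$$
The first of these three is $\tilde\theta_i\kappa=\kappa\theta_i$. The second for $j=0$ is $\Lambda x\cdot\tilde\theta_1=\Lambda(x\theta_1)$. In $\partial h=\sum(-1)^{i+j}d_jh_i$ the terms $d_ih_i$ and $d_ih_{i-1}$ have opposite signs and cancel. After reindexing, the terms of the last two kinds give
$$-\sum_{j\le i}(-1)^{i+j}h_id_j-\sum_{j>i}(-1)^{i+j}h_id_j=-h\partial .$$
The two extreme terms give $\Psi_\kappa-\Phi$. So $\partial h+h\partial=\Psi_\kappa-\Phi$.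

**Step 4: conclusion.** For $\kappa_0$: $r_{\kappa_0}\Lambda=\mathrm{id}$, so $\Psi_{\kappa_0}=\mathrm{id}$. For $\kappa_1$: $r_{\kappa_1}\Lambda$ is induced by the trivial homomorphism, so $\Psi_{\kappa_1}=0$ as $q>0$. Hence $\mathrm{id}\simeq\Phi\simeq0$. $\square$

**Lemma 6.2.** $\mathrm{Tor}_p^{k[I]}(k,k)=0$ for $p>0$, and $\mathrm{Tor}_0^{k[I]}(k,k)=k$.

*Proof.* **Step 1: a family of posets.** Let $V$ be the set of injections $\mathbb N\to\mathbb N$, with $I$ acting on the right by composition. For $q\ge0$, $\mathrm{Bar}_*(k[V^{q+1}])$ is the chain complex of the nerve of the category with objects $v\in V^{q+1}$ and morphisms $v\to v\theta$. Here $v\theta=v\theta'$ implies $\theta=\theta'$, since $v$ is injective in each coordinate. And $\theta\eta=\mathrm{id}$ implies $\theta=\eta=\mathrm{id}$, because $i=\theta(\eta(i))\ge\eta(i)\ge i$. So the category is a poset. Its elements are the sequences in $\mathbb N^{q+1}$ that are injective in each coordinate, ordered by $w\le v$ if $w$ is a subsequence of $v$.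

**Step 2: each poset is contractible.** Let $F=\{v^1,\dots,v^m\}$ be a finite nonempty subset, and let $r:\mathbb N\to\{1,\dots,m\}$ take each value infinitely often. Choose inductively a term $x_t$ of $v^{r(t)}$ that differs from $x_1,\dots,x_{t-1}$ in every coordinate and that, for each $j<t$ and each $v\in F$ having both $x_j$ and $x_t$ as terms, occurs in $v$ after $x_j$. Only finitely many terms of $v^{r(t)}$ are excluded: at most one for each coordinate and each $j$, and the finitely many terms that precede $x_j$ in some $v\in F$. So $y=(x_1,x_2,\dots)$ is in the poset. For $v\in F$ let $\tau(v)$ be the subsequence of $y$ of those $x_t$ with $v^{r(t)}\le v$. It is infinite, its terms are terms of $v$, and they occur in the right order. So $\tau(v)\le v$ and $\tau(v)\le y$, and $\tau$ is monotone. Comparable monotone maps have homotopic realizations; so the inclusion of $|F|$ is homotopic to $\tau$ and then to the constant map $y$. Compact subsets of the realization lie in some $|F|$, so all homotopy groups vanish, and the poset is contractible.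

**Step 3: a double complex.** The complex $\cdots\to k[V^2]\to k[V]\to k\to0$ is exact, since $V\ne\emptyset$. As $\mathrm{Bar}_p$ is exact, the double complex $\mathrm{Bar}_p(k[V^{q+1}])$ has total homology $\mathrm{Tor}_*^{k[I]}(k,k)$. By Step 2 its homology in the $p$-direction is $k$ for $p=0$ and zero otherwise. What is left in the $q$-direction has differential $\sum_{j=0}^q(-1)^j$, i.e. $k\xleftarrow{0}k\xleftarrow{1}k\xleftarrow{0}\cdots$, with homology $k$ in degree $0$. $\square$

## 7. Sequences of spheres and the proof of Theorem A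

By universal coefficients it suffices to show $\tilde H_*(H;k)=0$ for every field $k$. Indeed, if this holds for all $\mathbb F_p$, then every prime acts invertibly on $\tilde H_*(H;\mathbb Z)$, which is therefore a rational vector space, equal to $\tilde H_*(H;\mathbb Q)=0$.

### 7.1 The poset

**Definition.** An *S-germ* $s$ is the germ along $S_0$ of some $g\in G$. It determines $B(s)=gB_0$, the compact set bounded by $gS_0$. Write $s<s'$ if $B(s)\subset\mathrm{int}\,B(s')$. Let $P$ be the set of sequences $\sigma=(s_1<s_2<\cdots)$ of S-germs with $B_0\subset\mathrm{int}\,B(s_1)$ and $\bigcup B(s_m)=\mathbb E$, ordered by "is a subsequence of".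

The basic example is $\sigma^0=(\mathrm{germ}\,\delta_1,\mathrm{germ}\,\delta_2,\dots)$. The monoid $I$ acts on the right by $\sigma\theta=(s_{\theta(1)},s_{\theta(2)},\dots)\le\sigma$. The group $H$ acts on the left, and the two actions commute.

**Lemma 7.1.** $H$ acts transitively on $P$.

*Proof.* Let $s_m=\mathrm{germ}(g_m)$ and $g_0=\mathrm{id}$. Lemma 1.2 gives $h\in H$ with $h\delta_m=g_m$ near $S_0$, so $h\sigma^0=\sigma$. $\square$

**Lemma 7.2.** $|P|$ is contractible.

*Proof.* This replaces Step 3 of Section 1, where terms of $\sigma^0$ and $h\sigma^0$ were interlaced. Let $F=\{\sigma^{(1)},\dots,\sigma^{(m)}\}\subset P$ be finite and nonempty, and let $r:\mathbb N\to\{1,\dots,m\}$ take each value infinitely often. Choose inductively a term $x_t$ of $\sigma^{(r(t))}$ with $B(x_{t-1})\cup B_t\subset\mathrm{int}\,B(x_t)$, where $B(x_0)$ means $B_0$. This is possible, since the interiors of the nested balls of $\sigma^{(r(t))}$ exhaust $\mathbb E$ and $B(x_{t-1})\cup B_t$ is compact. Then $y=(x_1,x_2,\dots)\in P$. For $\sigma\in F$ let $\tau(\sigma)$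 be the subsequence of those $x_t$ with $\sigma^{(r(t))}\le\sigma$. It is infinite and its terms are terms of $\sigma$. Their order in $\sigma$ is the order of the balls, hence the order in $y$. So $\tau(\sigma)\le\sigma$, $\tau(\sigma)\le y$, and $\tau$ is monotone. Conclude as in Lemma 6.2, Step 2. $\square$

**The stabilizer of $\sigma^0$.** It consists of the $h\in H$ that are the identity near every $S_m$, $m\ge0$. Such an $h$ preserves each $W_{(i-1,i)}$ and has compact support there. Conversely, any family of compactly supported contactomorphisms of the $W_{(i-1,i)}$ fits together to an element of $H$. So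
$$K=\mathrm{Stab}_H(\sigma^0)=\prod_{i\ge1}\mathrm{Cont}_c(W_{(i-1,i)})\cong L^{\mathbb N},$$
where $(l_i)$ corresponds to the element equal to $\delta_{i-1}l_i\delta_{1-i}$ on $W_{(i-1,i)}$.

### 7.2 The spectral sequence

**Step 1: the nerve of $P$ as an $H$-set.** Let $P_p$ be the set of chains $\sigma_0\ge\dots\ge\sigma_p$. The terms of a sequence are distinct, so a chain is $(\sigma_0,\sigma_0\theta_1,\dots,\sigma_0\theta_1\cdots\theta_p)$ for unique $\theta_i\in I$. With Lemma 7.1, $P_p\cong H/K\times I^p$ as $H$-sets, with $hK$ corresponding to $\sigma_0=h\sigma^0$. By Lemma 7.2 the complex $k[P_\bullet]\to k$ is exact. Hence there is a spectral sequence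
$$E^1_{p,q}=H_q(H;k[P_p])=\bigoplus_{I^p}H_q(K)\Longrightarrow H_{p+q}(H),$$
using $H_q(H;k[H/K])=H_q(K)$ (Shapiro's lemma).

**Step 2: the faces.** We identify $d^1$. Omitting $\sigma_j$ with $1\le j<p$ multiplies $\theta_j\theta_{j+1}$; omitting $\sigma_p$ ($p\ge1$) drops $\theta_p$; both do nothing to $\sigma_0$. For the omission of $\sigma_0$, choose for each $\theta$ an element $h_\theta\in H$ with $h_\theta\sigma^0=\sigma^0\theta$ (Lemma 7.1). If $\sigma_0=h\sigma^0$, then $\sigma_1=h\sigma^0\theta_1=hh_{\theta_1}\sigma^0$. So this face sends $(hK;\theta_1,\dots,\theta_p)$ to $(hh_{\theta_1}K;\theta_2,\dots,\theta_p)$.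

Write $\theta=\theta_1$. The Shapiro isomorphism is induced by the inclusion $K\to H$ and $k\to k[H/K]$, $1\mapsto K$. After the face map we have the inclusion $K\to H$ together with $1\mapsto h_\theta K$. Conjugating $H$ by $h_\theta^{-1}$ and multiplying $k[H/K]$ by $h_\theta^{-1}$ acts trivially on $H_*(H;k[H/K])$. So the map on coefficients is induced by
$$K\to K,\qquad g\mapsto h_\theta^{-1}gh_\theta ,$$
which lies in $K$ because $g$ fixes $\sigma^0\theta=h_\theta\sigma^0$.

**Step 3: this map merges annuli.** Since $h_\theta\delta_i=\delta_{\theta(i)}$ near $S_0$ for $i\ge1$ and $h_\theta\in H$, we have $h_\theta B_i=B_{\theta(i)}$ for all $i\ge0$. So $h_\theta$ maps $W_{[i-1,i]}$ onto $W_{[\theta(i-1),\theta(i)]}$. In the coordinates $K=L^{\mathbb N}$, the map $g\mapsto h_\theta^{-1}gh_\theta$ sends $(l_j)$ to the sequence with $i$-th entry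
$$\prod_{j=\theta(i-1)+1}^{\theta(i)}\vartheta_j\,l_j\,\vartheta_j^{-1},\qquad \vartheta_j=\delta_{1-i}\,h_\theta^{-1}\,\delta_{j-1}\in G .$$
For fixed $i$ these $\vartheta_j$ form an arrangement. For the first, $\vartheta_jB_0=\delta_{1-i}h_\theta^{-1}B_{\theta(i-1)}=B_0$. Consecutive ones satisfy $\vartheta_jB_1=\delta_{1-i}h_\theta^{-1}B_j=\vartheta_{j+1}B_0$. For the last, $\vartheta_jB_1=\delta_{1-i}h_\theta^{-1}B_{\theta(i)}=B_1$. So this is a word homomorphism with the words of $m_\theta$, and on homology it is $m_\theta$ by Lemma 5.1. Therefore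
$$E^1_{\bullet,q}=\mathrm{Bar}_\bullet(M_q),\qquad E^2_{p,q}=\mathrm{Tor}_p^{k[I]}(M_q,k).$$

**Step 4: everything vanishes.** For $q>0$, $M_q\cong M_q^{res}$ by $\Sigma$ (end of Section 5), so $E^2_{p,q}=0$ for all $p$ by Lemma 6.1. For $q=0$, $M_0=k$ with trivial action, and Lemma 6.2 gives $E^2_{p,0}=0$ for $p>0$ and $E^2_{0,0}=k$. So $H_*(H;k)=k$ in degree $0$. As $k$ was any field, $H$ is acyclic. This proves Theorem A, and with Section 4 Theorem B. $\blacksquare$

## 8. From Theorem B to the homotopy fibres

To pass from total spaces to homotopy fibres we need a simply connected base, and we need to know that $D$ in (2) is a weak equivalence.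

**Lemma 8.1.** Let $Z_\bullet$ be a semisimplicial space with $Z_0$ contractible. A point $z\in Z_1$ gives an element $[z]\in\pi_1(\|Z_\bullet\|)$, the edge $z$ closed up by a path in $Z_0$. It depends only on the path component of $z$, and these elements generate $\pi_1(\|Z_\bullet\|)$. For $w\in Z_2$ we have $[d_2w][d_0w]=[d_1w]$, in a suitable order of composition. If $Z_\bullet\to Z'_\bullet$ is a map of such spaces and $\pi_0(Z_1)\to\pi_0(Z'_1)$ is onto, then $\pi_1(\|Z_\bullet\|)\to\pi_1(\|Z'_\bullet\|)$ is onto.

*Proof.* Replace each $Z_p$ by $|\mathrm{Sing}\,Z_p|$; then $\|Z_\bullet\|$ is a CW complex. The part with $p\ge2$ adds only cells of dimension at least $2$, so $\pi_1$ of the part with $p\le1$ maps onto $\pi_1(\|Z_\bullet\|)$. Dividing out the contractible subcomplex $Z_0$, that part becomes $Z_1\times[0,1]/Z_1\times\{0,1\}$, whose $\pi_1$ is free on $\pi_0(Z_1)$. A point of $Z_2$ gives a triangle, hence the relation. The last claim is clear on generators. $\square$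

In particular $B$ of a path connected group is simply connected: there is one generator $a$, and the $2$-simplex $(1,1)$ gives $a^2=a$. So $BG_0$ is simply connected, since $G_0\simeq\mathrm{CSp}^+$ is path connected.

**Lemma 8.2.** $G$ is path connected, $BG$ is simply connected, and $D:\|\mathcal C^{top}\|\to BG_0$ is a weak equivalence.

*Proof.* **Step 1: reduce to maps fixing $0$.** Let $G_*=\{g\in G:g(0)=0\}$. The map $(p,f)\mapsto\ell_pf$ is a homeomorphism $\mathbb E\times G_*\cong G$ with inverse $g\mapsto(g(0),\ell_{g(0)}^{-1}g)$. So $G_*\hookrightarrow G$ is a homotopy equivalence and $BG_*\to BG$ is a weak equivalence. It factors as $BG_*\to\|\mathcal C^{top}\|\to BG$, where the first map is the inclusion of the full subcategory on the object $0$ and the second is a weak equivalence. So $BG_*\to\|\mathcal C^{top}\|$ is a weak equivalence. On $BG_*$, $D$ is $B$ of the homomorphism $d:G_*\to G_0$, $f\mapsto df_0$.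

**Step 2: zoom in.** For $f\in G_*$ let $f_t$, $t\in[0,1]$, be as in Lemma 2.3, now on all of $\mathbb E$. For $t>0$, $f_t$ is in $G_*$, and $f_0=f_{B(f)}\in G_*$. We claim that $[0,1]\times G_*\to G_*$, $(t,f)\mapsto f_t$, is continuous. The weak topology is metrizable, so sequences suffice. By (1), every partial derivative of $f_t$ at $(x_0,z)$ is an integral over $u\in[0,1]$ of a polynomial in $u,t,x_0,z$ and in partial derivatives of $f$ at $((ut)^2x_0,utz)$. For $(x_0,z)$ in a compact set these points stay in a compact set. So $t_i\to t$ and $f_i\to f$ in $C^\infty$ on compact sets imply $(f_i)_{t_i}\to f_t$ in $C^\infty$ on compact sets.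

**Step 3: conclude.** This homotopy runs from $f\mapsto f_{B(f)}$ to the identity, and it fixes each $f_B$, because $f_B$ commutes with dilations. So $f\mapsto B(f)$ is a homotopy equivalence $G_*\to\mathrm{CSp}^+$ with inverse $B\mapsto f_B$. It is the composite of $d$ with the homotopy equivalence $G_0\to\mathrm{CSp}^+$. So $d$ is a homotopy equivalence, $Bd$ is a weak equivalence, and hence so is $D$. Moreover $G\simeq G_*\simeq\mathrm{CSp}^+$ is path connected, so $BG$ is simply connected. $\square$

**Proof of Theorem C.** **Step 1: put both sides over $BG_0$.** By Proposition 3.1 the map in question is $\mathrm{hofib}(\iota)\to\mathrm{hofib}(\nu)$. It factors as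
$$\mathrm{hofib}(\iota)\to\mathrm{hofib}(D\iota)\to\mathrm{hofib}(\nu).$$
The first map is a weak equivalence because $D$ is one. The second is the map of homotopy fibres over $BG_0$ induced by $\varphi$, from $D\iota:\|\mathcal C\|\to BG_0$ to $\nu:B\Gamma\to BG_0$.

**Step 2: compare fibres.** Replace $D\iota$ and $\nu$ by fibrations $E\to BG_0$ and $E'\to BG_0$ with fibres $F$ and $F'$, and $E'$ by a fibrewise mapping cylinder, so that $E\subset E'$ and $F\subset F'$. Since $BG_0$ is simply connected, there is a relative Serre spectral sequence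
$$E^2_{p,q}=H_p(BG_0;H_q(F',F))\Rightarrow H_{p+q}(E',E)=0,$$
where the abutment vanishes by Theorem B. Suppose $q$ were minimal with $H_q(F',F)\ne0$. Differentials into $E_{0,q}$ come from rows below $q$, which vanish, and differentials out of it go to negative $p$. So $E^2_{0,q}=H_q(F',F)$ would survive, a contradiction. Hence $H_*(F',F;\mathbb Z)=0$, i.e. $F\to F'$ is an integral homology isomorphism. $\blacksquare$

## 9. Fundamental groups and the proof of Theorem D

**Step 1: $B\Gamma$ is simply connected.** Both $N_0\mathcal C$ and $N_0\Gamma$ are $\mathbb E$, and $N_1\mathcal C\to\Gamma_1$ is onto by Lemma 2.5. So by Lemma 8.1, $\pi_1(\|\mathcal C\|)\to\pi_1(B\Gamma)$ is onto. Here $\pi_1(\|\mathcal C\|)=\pi_1(BG^\delta)=G$ (up to a universal convention on order), and for any $x$ the element $g$ is represented by the edge $(g,x)$ closed up in $\mathbb E$.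

If $g=\mathrm{id}$ near some $x$, then $(g,x)$ and $(\mathrm{id},x)$ have the same image in $\Gamma_1$, so $g\mapsto1$. Let $g\in G$ be arbitrary and $x\in\mathbb E$. Apply Lemma 2.4 with $Z=\mathbb E$ and a common $T$ to $e=\ell_x$ and $e'=g\ell_x$. This gives compactly supported $\psi,\psi'\in G$ with $\psi e=\delta_{-T}=\psi'e'$ near $B_0$. Then $\kappa=\psi'^{-1}\psi$ has compact support, and $\kappa e=e'$ near $B_0$, so $\kappa=g$ near $x$. Thus $\kappa$ is the identity near some point far out, $\kappa^{-1}g$ is the identity near $x$, and $g=\kappa\cdot\kappa^{-1}g\mapsto1$.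

**Step 2: the homotopy fibres are acyclic.** Let $F$ be the homotopy fibre of $\varphi$. It is connected, as $\|\mathcal C\|$ is connected and $\pi_1(B\Gamma)=1$. Suppose $q>0$ were minimal with $H_q(F)\ne0$. In the Serre spectral sequence of $\varphi$, the edge map $H_*(\|\mathcal C\|)\to E^2_{*,0}=H_*(B\Gamma)$ is onto by Theorem B, so all elements of $E_{*,0}$ are permanent cycles. The only differential that could hit $E_{0,q}$ comes from $E_{q+1,0}$ and is zero. So $E^2_{0,q}=H_q(F)$ survives and gives a nonzero subgroup of $\ker\big(H_q(\|\mathcal C\|)\to H_q(B\Gamma)\big)=0$, a contradiction. So $F$ is acyclic. By the proof of Theorem C, $\overline{BG}\to\overline{B\Gamma}$ is up to weak equivalence the map of homotopy fibres over $BG_0$ induced by $\varphi$. So its homotopy fibres are homotopy fibres of $\varphi$, hence acyclic.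

**Step 3: $\pi_1(\overline{B\Gamma})$ is abelian and a quotient of $\pi_1(\overline{B\mathrm{Sp}})$.** The space $\overline{B\Gamma}$ is connected, since $B\Gamma$ is connected and $BG_0$ is simply connected. As $\pi_1(B\Gamma)=1$, the boundary map $\pi_2(BG_0)\to\pi_1(\overline{B\Gamma})$ is onto, so $\pi_1(\overline{B\Gamma})$ is abelian. Let $\mathrm{Sp}=\mathrm{Sp}_{2n}(\mathbb R)$ and $\overline{B\mathrm{Sp}}=\mathrm{hofib}(B\mathrm{Sp}^\delta\to B\mathrm{Sp})$. Sending $B$ to $\mathrm{germ}_0f_B$ at the object $0$ gives a strictly commutative square from $B\mathrm{Sp}^\delta\to B\mathrm{Sp}$ to $\nu:B\Gamma\to BG_0$. Since $q_B$ is quadratic, $d(f_B)_0$ is $e_0\mapsto e_0$ and $B$ on $\ker\alpha_0$, so $\mathrm{Sp}\to G_0$ is the evident inclusion, a homotopy equivalence. By naturality of boundary maps, the surjection $\pi_2(B\mathrm{Sp})\cong\pi_2(BG_0)\to\pi_1(\overline{B\Gamma})$ factors through $\pi_1(\overline{B\mathrm{Sp}})$.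

**Step 4: $\pi_1(\overline{B\mathrm{Sp}})$ is the discrete universal covering group.** Let $\widetilde{\mathrm{Sp}}$ be the universal covering group. The maps $B\widetilde{\mathrm{Sp}}{}^\delta\to B\mathrm{Sp}^\delta$ and $B\widetilde{\mathrm{Sp}}\to B\mathrm{Sp}$ have the same homotopy fibre $B\pi_1(\mathrm{Sp})$. So $\overline{B\widetilde{\mathrm{Sp}}}\simeq\overline{B\mathrm{Sp}}$. As $\pi_1(B\widetilde{\mathrm{Sp}})=\pi_2(B\widetilde{\mathrm{Sp}})=0$, we get $\pi_1(\overline{B\mathrm{Sp}})\cong\pi_1(B\widetilde{\mathrm{Sp}}{}^\delta)=\widetilde{\mathrm{Sp}}$ as a discrete group.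

**Step 5: $\widetilde{\mathrm{Sp}}$ is perfect.** The Lie algebra of $\mathrm{Sp}$ consists of the block matrices with rows $(P,Q)$ and $(R,-P^{T})$, where $Q$ and $R$ are symmetric. Call *root vectors* the following elements $E$: those with only $P=e_{ij}$ ($i\ne j$), or only $Q$ (or only $R$) equal to $e_{ij}+e_{ji}$ ($i\ne j$) or $e_{ii}$. Together with the brackets of $Q=e_{ii}$ and $R=e_{ii}$, which have $P=e_{ii}$, they span the Lie algebra. A diagonal element $A$ with $P=\mathrm{diag}(a_1,\dots,a_n)$ acts on $E$ by $a_i-a_j$, by $a_i+a_j$, or by $-(a_i+a_j)$ in the three cases. So for each $E$ one can choose $A$ with $[A,E]=2E$. Then in $\widetilde{\mathrm{Sp}}$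
$$[\exp(sA),\exp(t'E)]=\exp(e^{2s}t'E)\exp(-t'E)=\exp\big((e^{2s}-1)t'E\big),$$
so every $\exp(tE)$ is a commutator.

It remains to see that these elements generate $\widetilde{\mathrm{Sp}}$. Let $N$ be the subgroup they generate and $\mathcal V$ the linear span of all $\mathrm{Ad}(\nu')E$, $\nu'\in N$. It is $\mathrm{Ad}(N)$-invariant, so it is invariant under $\mathrm{ad}(E)$ for every root vector $E$; since it contains the root vectors, it is the whole Lie algebra. Choose a basis $X_1,\dots,X_d$ of elements $X_k=\mathrm{Ad}(\nu_k)E_k$. Then $\exp(tX_k)=\nu_k\exp(tE_k)\nu_k^{-1}\in N$, and $(t_1,\dots,t_d)\mapsto\exp(t_1X_1)\cdots\exp(t_dX_d)$ is a local diffeomorphism at $0$. So $N$ contains a neighbourhood of $1$ in the connected group $\widetilde{\mathrm{Sp}}$, and $N=\widetilde{\mathrm{Sp}}$.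

**Step 6: $\overline{B\Gamma}$ is simply connected.** By Steps 4 and 5 the perfect group $\pi_1(\overline{B\mathrm{Sp}})$ maps trivially to the abelian group $\pi_1(\overline{B\Gamma})$, and by Step 3 this map is onto. So $\pi_1(\overline{B\Gamma})=1$.

**Step 7: perfect groups, and why there is no weak equivalence.** By Theorem C, $H_1(\overline{BG})=H_1(\overline{B\Gamma})=0$, so $\pi_1(\overline{BG})$ is perfect. By Lemma 8.2, $\pi_1(BG)=1$, so $\pi_1(\overline{BG})\to\pi_1(BG^\delta)=G$ is onto, and $G=\mathrm{Cont}(\mathbb R^{2n+1},\alpha_{st})$ is perfect. As $G\ne1$, we have $\pi_1(\overline{BG})\ne1=\pi_1(\overline{B\Gamma})$, so the map in Theorem C is not a weak equivalence. $\blacksquare$
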